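# Maximal green sequences with the same bricks

## 1. Two pairs of exact sequences from a submodule of an extension

Throughout, $\Lambda$ is an Artin algebra, that is, an algebra finitely generated as a module over a commutative artinian ring $k$ that acts centrally. Modules are finitely generated $\Lambda$-modules, $\ell$ denotes length, and subcategories are full and closed under isomorphism.

Let
$$0\to A\to E\to C\to 0$$
be a short exact sequence, let $Y\subset E$ be a submodule, and put $N=Y\cap A$. The second isomorphism theorem, used twice, gives two exact sequences with the same middle term: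
$$0\to A\to A+Y\to Y/N\to 0,\qquad 0\to Y\to A+Y\to A/N\to 0. \tag{1}$$

If $N=0$, these only say $A+Y=A\oplus Y$, but then there is a second pair. Let $\bar Y=(Y+A)/A\cong Y$ be the image of $Y$ in $C=E/A$. Then
$$0\to E\to E/Y\oplus C\to C/\bar Y\to 0,\qquad 0\to C\to E/Y\oplus C\to E/Y\to 0 \tag{2}$$
are exact. The second sequence is the obvious split one. In the first, the map $e\mapsto (e+Y,e+A)$ has kernel $Y\cap A=0$. The map $(e+Y,e'+A)\mapsto e-e'+(Y+A)$ goes onto $E/(Y+A)\cong C/\bar Y$ and kills the image of $E$. If $e-e'=y+a$ with $y\in Y$ and $a\in A$, put $e''=e-y=e'+a$; then $(e+Y,e'+A)=(e''+Y,e''+A)$ comes from $E$. So the first sequence is exact.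

Here are the two smallest instances. Modules over a path algebra are written as representations of the quiver, $S_x$ is the simple module at the vertex $x$, and dimension vectors are listed in the order of the vertices $1,2,3$.

* Quiver $1\leftarrow 3\to 2$. Let $E=P_3$, of dimension vector $(1,1,1)$, with top $S_3$ and socle $S_1\oplus S_2$. Put $M_1=E/S_2$ (top $S_3$, socle $S_1$) and $M_2=E/S_1$ (top $S_3$, socle $S_2$). Take $A=S_1$, $C=M_2$, $Y=S_2$. Then $N=0$, and the first sequence of (2) is $0\to E\to M_1\oplus M_2\to S_3\to 0$.
* Quiver $1\to 2\leftarrow 3$. Let $I$ be the injective envelope of $S_2$, of dimension vector $(1,1,1)$, with socle $S_2$ and top $S_1\oplus S_3$. Its proper nonzero submodules are $S_2$, $N_1$ (top $S_1$, socle $S_2$) and $N_3$ (top $S_3$, socle $S_2$). Take $E=I$, $A=N_1$, $C=S_3$, $Y=N_3$. Then $N=S_2$, $A+Y=I$, and (1) is $0\to N_1\to I\to S_3\to0$ and $0\to N_3\to I\to S_1\to 0$.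

Each pair takes one module apart in two ways: $A+Y$ into $\{A,\,Y/N\}$ or $\{Y,\,A/N\}$, and $E/Y\oplus C$ into $\{E,\,C/\bar Y\}$ or $\{C,\,E/Y\}$. Among all modules this is harmless. Suppose, however, that we work inside a smaller class of modules where factorization into "simple" objects is unique, and that the marked pieces are simple there. Then the two factorizations cannot agree, for reasons of length. So unique factorization in the right classes forbids the non-split extension $E$.

This is what the construction is for. A maximal green sequence gives an ordered list of modules, called bricks. We want to know whether two such lists with the same entries can be turned into each other by a certain kind of elementary move. The move exchanges two neighbors $C,A$ of the list, and the only obstruction to it, for two neighbors that stand in the other order in the second list, will be a non-split extension of $C$ by $A$.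

## 2. Torsion classes, green sequences, and unique factorization inside a torsion class

**Torsion classes.** A torsion class is a full subcategory $\mathcal T$ of $\operatorname{mod}\Lambda$ closed under factor modules and extensions. Torsion classes are ordered by inclusion; $\mathcal T\supsetneq\mathcal T'$ is a *cover* if no torsion class lies strictly between them. For a class $\mathcal X$ of modules put
$${}^\perp\mathcal X=\{M:\operatorname{Hom}(M,\mathcal X)=0\},\qquad \mathcal X^\perp=\{M:\operatorname{Hom}(\mathcal X,M)=0\}.$$
The class ${}^\perp\mathcal X$ is a torsion class, and so is any intersection of torsion classes. The class $\mathcal X^\perp$ is closed under submodules and extensions.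

Every module $M$ has a largest submodule $tM$ in $\mathcal T$. Indeed, the sum of all submodules in $\mathcal T$ is a factor of a finite direct sum of them. Moreover $M/tM\in\mathcal T^\perp$: the image of a nonzero map from $\mathcal T$ to $M/tM$ is $K/tM\in\mathcal T$ with $K\supsetneq tM$, and $K\in\mathcal T$ by extension closure, which is impossible. So $M\in\mathcal T^\perp$ if and only if $tM=0$. We call $t$ the torsion radical.

$\operatorname{Filt}(\mathcal X)$ is the class of modules with a finite filtration with factors in $\mathcal X$; $\operatorname{Fac}M$ is the class of factor modules of the $M^m$.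

**Functorial finiteness.** A right $\mathcal T$-approximation of $M$ is a map $X\to M$ with $X\in\mathcal T$ through which every map from an object of $\mathcal T$ to $M$ factors. Left approximations $M\to X$ are defined dually. $\mathcal T$ is functorially finite if every $M$ has both.

**Bricks and labels.** A brick is a module whose endomorphism ring is a division ring. For a cover $\mathcal T\supsetneq\mathcal T'$ there is, up to isomorphism, exactly one brick in $\mathcal T\cap\mathcal T'^\perp$; it is the *brick label* of the cover. (The problem takes this as known. Lemma 1 will prove it on the way.)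

**Maximal green sequences.** A maximal green sequence $\mathcal G$ is a finite maximal chain
$$\operatorname{mod}\Lambda=\mathcal T_0\supsetneq\mathcal T_1\supsetneq\cdots\supsetneq\mathcal T_r=\{0\}$$
in which every step is a cover. Its labels are $B_1,\dots,B_r$, with $B_i$ the label of $\mathcal T_{i-1}\supsetneq\mathcal T_i$; its set of bricks is $\{B_1,\dots,B_r\}$. The torsion radical of $\mathcal T_i$ is $t_i$.

**Squares.** A deformation across a square replaces a single $\mathcal T_i$ ($0<i<r$) by another torsion class $\mathcal T_i'$. It is allowed when the interval $[\mathcal T_{i+1},\mathcal T_{i-1}]$ consists of exactly the four elements $\mathcal T_{i-1},\mathcal T_i,\mathcal T_i',\mathcal T_{i+1}$. Two maximal green sequences are equivalent if they are related by finitely many such deformations.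

**The two smallest cases.** For $\Lambda=k\times k$ with $k$ a field, the torsion classes are $\operatorname{mod}\Lambda$, $\operatorname{add}S_1$, $\operatorname{add}S_2$, $0$. They form one square. The chain through $\operatorname{add}S_2$ has labels $S_1,S_2$, the chain through $\operatorname{add}S_1$ has labels $S_2,S_1$, and one deformation joins them.

For the quiver $1\to2$ the indecomposables are $S_1$, $S_2$ and $P_1$ (top $S_1$, socle $S_2$). A torsion class containing $P_1$ contains its factor $S_1$; one containing $S_1$ and $S_2$ contains their extension $P_1$. So the torsion classes are $\operatorname{mod}\Lambda$, $\operatorname{add}\{P_1,S_1\}={}^\perp S_2$, $\operatorname{add}S_1$, $\operatorname{add}S_2$, $0$, and there are two maximal green sequences: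
$$\operatorname{mod}\Lambda\supsetneq\operatorname{add}\{P_1,S_1\}\supsetneq\operatorname{add}S_1\supsetneq 0,\qquad \operatorname{mod}\Lambda\supsetneq\operatorname{add}S_2\supsetneq0 .$$
The first has labels $S_2,P_1,S_1$; the second has labels $S_1,S_2$. The brick sets differ, and no deformation is possible. In the second sequence $\operatorname{Hom}$ vanishes in both directions between the neighbors $S_1,S_2$, yet they cannot be exchanged; note that $\operatorname{Ext}^1(S_1,S_2)\ne0$.

**Relatively simple objects.** View $\mathcal T$ as an exact category whose conflations are the short exact sequences of modules with all three terms in $\mathcal T$. A nonzero $S\in\mathcal T$ is relatively simple, or *$\mathcal T$-simple*, if there is no conflation $0\to X\to S\to Z\to0$ with $X,Z\ne0$. Since $\mathcal T$ is closed under factors, this means that $S$ has no nonzero proper submodule lying in $\mathcal T$. A composition series of $M\in\mathcal T$ is a chain $0=M_0\subset\cdots\subset M_n=M$ with all $M_j\in\mathcal T$ and all $M_j/M_{j-1}$ $\mathcal T$-simple. It always exists: a nonzero submodule in $\mathcal T$ of minimal length is $\mathcal T$-simple; pass to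 the quotient, repeat, and take preimages, which lie in $\mathcal T$ by extension closure.

**The Jordan–Hölder property (JHP).** $\mathcal T$ satisfies JHP if any two composition series of any object have the same length and the same factors up to permutation and isomorphism. We then write $f_{\mathcal T}(M)$ for the multiset of factors. If $N\subset M$ with $N,M\in\mathcal T$, a series of $N$ followed by the preimages of a series of $M/N$ is a series of $M$. Hence
$$f_{\mathcal T}(M)=f_{\mathcal T}(N)\cup f_{\mathcal T}(M/N)\quad\text{(multiset union)}. \tag{3}$$
Since a factor is a subquotient $M_j/M_{j-1}$,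
$$S\in f_{\mathcal T}(M)\ \Longrightarrow\ \ell(S)\le\ell(M),\ \text{ with equality only if } S\cong M. \tag{4}$$

For examples, two remarks help. A $\mathcal T$-simple object is a brick, because the image of a nonzero endomorphism is a nonzero submodule in $\mathcal T$, hence everything. And over a path algebra, if the dimension vectors of the $\mathcal T$-simple objects are linearly independent, then JHP holds, since the dimension vector of $M$ determines all multiplicities.

*JHP can fail.* For $1\to2\leftarrow3$ the indecomposables are $S_1,S_2,S_3,N_1,N_3,I$. Only $S_2$ has $S_2$ in its top, so ${}^\perp S_2=\operatorname{add}\{N_1,N_3,I,S_1,S_3\}$. Here $N_1,N_3$ are relatively simple, as their only proper nonzero submodule $S_2$ is not in the class, and so are $S_1,S_3$. The series $0\subset N_1\subset I$ and $0\subset N_3\subset I$ have factors $\{N_1,S_3\}$ and $\{N_3,S_1\}$. This is (1) for the second instance of §1.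

**The results.** The following statement was posed as a conjecture in Mikhail Gorsky and Nicholas J. Williams, "A structural view of maximal green sequences", arXiv:2301.08681 (2023).

**Theorem A.** Let $\Lambda$ be an Artin algebra such that every functorially finite torsion class in $\operatorname{mod}\Lambda$ satisfies JHP. Then two maximal green sequences have the same set of bricks if and only if they are equivalent. (That equivalent sequences have the same bricks needs no JHP.)

For a set $\mathcal S$ of isomorphism classes of bricks, let $\mathrm{MGS}(\mathcal S)$ be the set of maximal green sequences with set of bricks $\mathcal S$.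

**Theorem B.** Let $\mathcal S$ be a set of bricks over an Artin algebra such that

* (H1) every torsion class occurring in a member of $\mathrm{MGS}(\mathcal S)$ satisfies JHP;
* (H2) whenever $\mathcal G\in\mathrm{MGS}(\mathcal S)$, $0<i<r$, $\operatorname{Hom}(B_i,B_{i+1})=0$ and $\operatorname{Ext}^1(B_i,B_{i+1})\neq0$, the torsion class $\mathcal T_{i-1}\cap{}^\perp B_{i+1}$ satisfies JHP.

Then any two members of $\mathrm{MGS}(\mathcal S)$ are equivalent. All torsion classes in (H1) and (H2) are functorially finite.

Call two bricks *independent* if $\operatorname{Hom}$ and $\operatorname{Ext}^1$ between them vanish in both directions.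

**Theorem C.** Let $\mathcal G$ be a maximal green sequence over any Artin algebra, and let $\le_{\mathcal G}$ be the partial order on $\{B_1,\dots,B_r\}$ generated by $B_i<B_j$ for $i<j$ and $B_i,B_j$ not independent. Reading off the order of the labels gives a bijection from the equivalence class of $\mathcal G$ to the linear extensions of $\le_{\mathcal G}$. The least number of deformations joining two equivalent sequences is the number of pairs of bricks they order differently. Hence under the hypothesis of Theorem A or B, if $\mathrm{MGS}(\mathcal S)\ne\emptyset$, it is the set of linear extensions of one partial order on $\mathcal S$.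

Examples in §5 and §9 show that neither (H1) nor (H2) can be dropped in Theorem B.

## 3. What a brick label knows about its cover

**Lemma 1.** Let $\mathcal T\supsetneq\mathcal T'$ be a cover with radicals $t,t'$, let $\mathcal H=\mathcal T\cap\mathcal T'^\perp$, and let $B$ be a nonzero object of $\mathcal H$ of minimal length.

1. $B$ exists, is a brick, and is $\mathcal T$-simple.
2. If $0\ne M\in\mathcal H$, then $\operatorname{Hom}(M,B)\ne0$ and $\operatorname{Hom}(B,M)\neq0$.
3. If $X\in\mathcal T$ and $0\neq f:X\to B$, then $f$ is onto and $\ker f\in\mathcal T$.
4. $\mathcal H=\operatorname{Filt}(B)$, and every nonzero object of $\mathcal H$ has $B$ as a submodule and as a factor module.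
5. $\mathcal T'=\mathcal T\cap{}^\perp B$.
6. $B$ is the only brick in $\mathcal H$ up to isomorphism. So $B$ is the label.

*Proof.* Two remarks are used throughout. The image of a map between objects of $\mathcal H$ lies in $\mathcal H$, being a factor of an object of $\mathcal T$ and a submodule of an object of $\mathcal T'^\perp$. A submodule of an object of $\mathcal H$ that lies in $\mathcal T$ lies in $\mathcal H$.

**Part 1.** For $X\in\mathcal T\setminus\mathcal T'$ we have $0\ne X/t'X\in\mathcal H$, so $\mathcal H\neq0$ and $B$ exists. The image of a nonzero endomorphism of $B$ is in $\mathcal H$, so by minimality it is $B$; the endomorphism is onto, hence invertible. A nonzero proper submodule of $B$ in $\mathcal T$ would be a shorter nonzero object of $\mathcal H$.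

**Part 2.** The cover property is used here. Suppose $\operatorname{Hom}(M,B)=0$. Then $\mathcal T\cap{}^\perp B$ is a torsion class in $[\mathcal T',\mathcal T]$, since $\operatorname{Hom}(\mathcal T',B)=0$. It contains $M\notin\mathcal T'$, so it equals $\mathcal T\ni B$, which is absurd. Suppose $\operatorname{Hom}(B,M)=0$. Then $\mathcal T\cap{}^\perp M$ is a torsion class in $[\mathcal T',\mathcal T]$ containing $B\notin\mathcal T'$, so it equals $\mathcal T\ni M$, which is absurd.

**Part 3.** The image of $f$ is a nonzero submodule of $B$ in $\mathcal T$, so $f$ is onto by 1. Let $L=\ker f$, $\bar X=X/tL\in\mathcal T$ and $F_0=L/tL\in\mathcal T^\perp$, so $\bar X/F_0\cong B$. The image of $t'\bar X$ in $B\in\mathcal T'^\perp$ is zero, so $t'\bar X\subset F_0\in\mathcal T^\perp\subset\mathcal T'^\perp$, hence $t'\bar X=0$. Thus $0\ne\bar X\in\mathcal H$, and by 2 there is $0\neq u:B\to\bar X$. As $\operatorname{Hom}(B,F_0)=0$, the composite $B\to\bar X\to B$ is nonzero, hence invertible. So $\bar X\cong B\oplus F_0$, and $F_0$ is a factor of $\bar X$. Therefore $F_0\in\mathcal T\cap\mathcal T^\perp=0$ and $L=tL\in\mathcal T$.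

**Part 4.** $\operatorname{Filt}(B)\subset\mathcal H$ as both classes defining $\mathcal H$ are closed under extensions. If $0\ne M\in\mathcal H$, then by 2 and 3 there is an epimorphism $M\to B$ with kernel in $\mathcal T$, hence in $\mathcal H$; induct on length. A nonzero map $B\to M$, which exists by 2, has image in $\mathcal H$ of length at least $\ell(B)$, so it is injective.

**Part 5.** "$\subset$" holds since $B\in\mathcal T'^\perp$. If $X\in\mathcal T\cap{}^\perp B$, then $X/t'X\in\mathcal H$ has no nonzero map to $B$, so it is $0$ by 2.

**Part 6.** Let $M\in\mathcal H$ be a brick. By 4 there are an epimorphism $M\to B$ and a monomorphism $B\to M$. Their composite is a nonzero endomorphism of $M$, hence invertible, so $M\to B$ is also injective. $\square$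

**Lemma 2.** Let $\mathcal G$ be a maximal green sequence. Then $\operatorname{Hom}(B_j,B_i)=0$ for $i<j$, the $B_i$ are pairwise non-isomorphic, and $\mathcal T_i=\operatorname{Filt}(B_{i+1},\dots,B_r)$. So $\mathcal G$ is determined by the ordered list $(B_1,\dots,B_r)$.

*Proof.* For $i<j$ we have $B_j\in\mathcal T_{j-1}\subset\mathcal T_i$ and $B_i\in\mathcal T_i^\perp$, so $\operatorname{Hom}(B_j,B_i)=0$; in particular $B_i\not\cong B_j$. Clearly $\operatorname{Filt}(B_{i+1},\dots,B_r)\subset\mathcal T_i$. Conversely, for $X\in\mathcal T_i$ consider $X=t_iX\supset t_{i+1}X\supset\cdots\supset t_rX=0$. The factor $t_{j-1}X/t_jX$ is in $\mathcal T_{j-1}$, and it is a submodule of $X/t_jX\in\mathcal T_j^\perp$. So it lies in $\operatorname{Filt}(B_j)$ by Lemma 1(4). $\square$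

## 4. Squares are pairs of independent neighbors

Fix $\mathcal G$ and $0<i<r$, and write
$$\mathcal T=\mathcal T_{i-1},\quad \mathcal V=\mathcal T_{i+1},\quad C=B_i,\quad A=B_{i+1},\quad \mathcal H=\mathcal T\cap\mathcal V^\perp .$$
Let $v$ be the radical of $\mathcal V$. For $M\in\mathcal H$, Lemma 1(4) for the two covers gives
$$t_iM\in\mathcal T_i\cap\mathcal V^\perp=\operatorname{Filt}(A),\qquad M/t_iM\in\mathcal T\cap\mathcal T_i^\perp=\operatorname{Filt}(C). \tag{5}$$
Both $A$ and $C$ lie in $\mathcal H$, and $\operatorname{Hom}(A,C)=0$ by Lemma 2.

**Lemma 3.** Assume $\operatorname{Hom}(C,A)=0$. Then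

(a) $A$ and $C$ are $\mathcal T$-simple;

(b) $\operatorname{Ext}^1(A,C)=0$;

(c) $\mathcal R:=\mathcal T\cap{}^\perp A$ is a torsion class covered by $\mathcal T$; moreover $\mathcal V\subset\mathcal R$, $C\in\mathcal R$ and $A\notin\mathcal R$.

*Proof.* (a) For $C$ this is Lemma 1(1). Let $0\neq Z\subsetneq A$ with $Z\in\mathcal T$. Then $Z\in\mathcal H$. The submodule $t_iZ$ of $A$ is proper and in $\mathcal T_i$, and $A$ is $\mathcal T_i$-simple, so $t_iZ=0$. By (5) $Z\in\operatorname{Filt}(C)$, so $C\subset Z\subset A$, contradicting $\operatorname{Hom}(C,A)=0$.

(b) Let $0\to C\to E\to A\to0$ be exact; then $E\in\mathcal H$. If $t_iE=0$, then $E\in\operatorname{Filt}(C)$ maps onto $A$, which is impossible since $\operatorname{Hom}(C,A)=0$. If $0\ne t_iE\subset C$, then $t_iE\in\operatorname{Filt}(A)$ gives $\operatorname{Hom}(A,C)\neq0$, which is impossible. So $t_iE\to A$ is nonzero. By Lemma 1(3) for $\mathcal T_i\supsetneq\mathcal V$ it is onto with kernel $t_iE\cap C\in\mathcal T_i\cap\mathcal V^\perp=\operatorname{Filt}(A)$. As $\operatorname{Hom}(A,C)=0$, the kernel is $0$. So $t_iE$ maps isomorphically to $A$, and the sequence splits.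

(c) $\mathcal R$ is an intersection of torsion classes. $\mathcal V\subset\mathcal R$ as $A\in\mathcal V^\perp$; the rest of the last claim is clear, and $\mathcal R\subsetneq\mathcal T$. Let $\mathcal R\subsetneq\mathcal X\subset\mathcal T$ be a torsion class and $X\in\mathcal X\setminus\mathcal R$. A nonzero map $X\to A$ has image in $\mathcal T$, so it is onto by (a), and $A\in\mathcal X$. Also $C\in\mathcal R\subset\mathcal X$, so by (5) $\mathcal H\subset\operatorname{Filt}(A,C)\subset\mathcal X$. Any $M\in\mathcal T$ is an extension of $M/vM\in\mathcal H$ by $vM\in\mathcal V\subset\mathcal X$, so $M\in\mathcal X$. Thus $\mathcal X=\mathcal T$. $\square$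

**Proposition 4.** The following are equivalent:

1. $[\mathcal V,\mathcal T]$ consists of exactly four elements $\mathcal T,\mathcal T_i,\mathcal T_i',\mathcal V$;
2. $\operatorname{Hom}(C,A)=0$ and $\operatorname{Ext}^1(C,A)=0$;
3. $A$ and $C$ are independent.

In this case replacing $\mathcal T_i$ by $\mathcal T_i'$ gives a maximal green sequence whose list of labels is that of $\mathcal G$ with $C$ and $A$ interchanged. In particular, equivalent maximal green sequences have the same set of bricks.

*Proof.* **(2) and (3) are equivalent.** $\operatorname{Hom}(A,C)=0$ always, and $\operatorname{Hom}(C,A)=0$ implies $\operatorname{Ext}^1(A,C)=0$ by Lemma 3(b).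

**(2) implies (1).** The aim is to list all torsion classes in the interval. By induction on filtrations $\operatorname{Ext}^1(\operatorname{Filt}(C),\operatorname{Filt}(A))=0$, so by (5) every $M\in\mathcal H$ is $M_A\oplus M_C$ with $M_A\in\operatorname{Filt}(A)$ and $M_C\in\operatorname{Filt}(C)$. A torsion class $\mathcal X\in[\mathcal V,\mathcal T]$ is determined by $\mathcal X\cap\mathcal H$:
$$\mathcal X=\{X\in\mathcal T: X/vX\in\mathcal X\cap\mathcal H\},$$
since $X/vX$ is a factor of $X$ in $\mathcal H$, and $vX\in\mathcal V\subset\mathcal X$. If some $M\in\mathcal X\cap\mathcal H$ has $M_A\neq0$, then $A\in\mathcal X$, because $A$ is a factor of $M_A$, which is a factor of $M$. The same holds for $C$. Hence $\mathcal X\cap\mathcal H$ is one of $0,\operatorname{Filt}(A),\operatorname{Filt}(C),\mathcal H$, so there are at most four such $\mathcal X$. All four occur: $\mathcal V$, $\mathcal T_i$, $\mathcal T$ give $0$, $\operatorname{Filt}(A)$, $\mathcal H$, and $\mathcal T\cap{}^\perp A$ gives $\operatorname{Filt}(C)$, as it contains $\mathcal V$ and $C$ but not $A$.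

**(1) implies the exchange of labels.** Since $\mathcal T\supsetneq\mathcal T_i$ and $\mathcal T_i\supsetneq\mathcal V$ are covers, $\mathcal T_i'$ is incomparable with $\mathcal T_i$. Hence $\mathcal T\supsetneq\mathcal T_i'\supsetneq\mathcal V$ are covers, and the new chain is a maximal green sequence. Also $\mathcal T_i\cap\mathcal T_i'$ is an element of the interval contained in both, so it is $\mathcal V$. Let $A_1$ be the label of $\mathcal T\supsetneq\mathcal T_i'$. Since $A\in\mathcal T_i$ and $A\notin\mathcal V$, we have $A\in\mathcal T\setminus\mathcal T_i'$, so $\operatorname{Hom}(A,A_1)\ne0$ by Lemma 1(5). By Lemma 1(3), $A_1$ is a factor of $A$. So $A_1\in\mathcal T_i\cap\mathcal T_i'^\perp\subset\mathcal T_i\cap\mathcal V^\perp=\operatorname{Filt}(A)$, whence $\ell(A_1)\ge\ell(A)$ and $A_1\cong A$. We have shown that the label of $\mathcal T\supsetneq\mathcal T_i'$ is the label of $\mathcal T_i\supsetneq\mathcal V$. With the roles of $\mathcal T_i$ and $\mathcal T_i'$ exchanged, this says that $C$, the label of $\mathcal T\supsetneq\mathcal T_i$, is the label of $\mathcal T_i'\supsetneq\mathcal V$. So the new list has $A,C$ in place of $C,A$.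

**(1) implies (2).** In the new sequence $A$ comes immediately before $C$, so Lemma 2 gives $\operatorname{Hom}(C,A)=0$. Lemma 3(b) applies to the new sequence, where $A$ plays the role of "$C$" and conversely, because $\operatorname{Hom}(A,C)=0$. It gives $\operatorname{Ext}^1(C,A)=0$. $\square$

## 5. Sorting by adjacent exchanges, and an extension that blocks it

Let $\mathcal G,\mathcal G'$ have the same bricks. The natural plan is to sort: take neighbors $C=B_i$, $A=B_{i+1}$ of $\mathcal G$ that appear in the order $A,C$ in $\mathcal G'$, exchange them, and repeat. By Lemma 2 for $\mathcal G$, $\operatorname{Hom}(A,C)=0$; by Lemma 2 for $\mathcal G'$, $\operatorname{Hom}(C,A)=0$. So by Proposition 4 only $\operatorname{Ext}^1(C,A)=0$ is missing.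

A sensible attempt is to take a non-split $0\to A\to E\to C\to0$ and use JHP in the torsion classes of the two chains. In $\mathcal T_{i-1}$ the factors of $E$ are $A$ and $C$, by Lemma 3(a), and nothing is wrong yet. One then takes from $\mathcal G'$ another brick $Y$ embedded in $E$ and compares $A$ with $Y$ through (1). As §6 will show, this works if $Y\cap A\neq0$. If $Y\cap A=0$, the pair (1) only says $A+Y=A\oplus Y$, and the attempt stops. It cannot be repaired by looking harder at the classes of the two chains, as the following example shows.

**Example 1 ((H1) holds, (H2) fails, the conclusion fails).** Let $\Lambda$ be the path algebra of $1\leftarrow3\to2$ over a field, with indecomposables $S_1,S_2,S_3,M_1,M_2,E=P_3$ as in §1. The chain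
$$\operatorname{mod}\Lambda\supset\operatorname{add}\{S_1,S_3,M_1,M_2,E\}\supset\operatorname{add}\{S_1,S_3,M_1\}\supset\operatorname{add}\{M_1,S_3\}\supset\operatorname{add}S_3\supset0$$
is a maximal green sequence $\mathcal G$ with labels $S_2,M_2,S_1,M_1,S_3$. To check this, go through the steps.

* The second class is ${}^\perp S_2$, since only $S_2$ has $S_2$ in its top. A larger torsion class contains $S_2$ and all simples. The label is $S_2$.
* The third class consists of all modules supported on $\{1,3\}$, so it is a torsion class. A torsion class in ${}^\perp S_2$ strictly containing it contains $E$ or $M_2$, hence $M_2$, a factor of $E$, and then $E$, an extension of $M_2$ by $S_1$. The label is $M_2$: its socle is $S_2$, so $S_1,S_3$ do not map to it, and neither does $M_1$, whose nonzero factors are $M_1$ and $S_3$.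
* The fourth class consists of the modules in the third without $S_1$ in the top; a larger one contains $S_1$. The label is $S_1$.
* Next comes $\operatorname{add}S_3$; a larger class inside $\operatorname{add}\{M_1,S_3\}$ contains $M_1$, and $\operatorname{Hom}(S_3,M_1)=0$, so the label is $M_1$. The last label is $S_3$.

By symmetry there is $\mathcal G'$ with labels $S_1,M_1,S_2,M_2,S_3$. Both have the same set $\mathcal S$ of bricks. In $\mathcal G$ no two neighbors are independent: $\operatorname{Hom}(S_2,M_2)$, $\operatorname{Ext}^1(M_2,S_1)$ (middle term $E$), $\operatorname{Hom}(S_1,M_1)$ and $\operatorname{Hom}(M_1,S_3)$ are all nonzero. By Proposition 4, $\mathcal G$ admits no deformation, so $\mathcal G$ and $\mathcal G'$ are not equivalent.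

There are no other members of $\mathrm{MGS}(\mathcal S)$. By Lemma 2, $S_j$ precedes $M_j$, which precedes $S_3$, for $j=1,2$. So the list starts with $S_1$ or $S_2$, say with $S_2$. If $S_1$ were next, Lemma 1(5) would lead to the class
$$\mathcal R=\operatorname{add}\{M_1,M_2,E,S_3\},$$
with next label $M_1$ or $M_2$. But $E\to M_1$ and $E\to M_2$ have kernels $S_2,S_1\notin\mathcal R$, contradicting Lemma 1(3). So $M_2$ is next, and then the order $S_1,M_1,S_3$ is forced. This is the list of $\mathcal G$.

(H1) holds: the relatively simple objects of the five nonzero classes of $\mathcal G$ are $\{S_1,S_2,S_3\}$, $\{S_1,S_3,M_2\}$, $\{S_1,S_3\}$, $\{M_1,S_3\}$, $\{S_3\}$. (In the second class $M_1$ and $E$ contain $S_1$, while the only proper nonzero submodule $S_2$ of $M_2$ is missing; the others are similar.) In each class the dimension vectors are linearly independent. The classes of $\mathcal G'$ are symmetric.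

Yet the pair $C=M_2$, $A=S_1$ is inverted in $\mathcal G'$ and has the non-split extension $E$. So JHP in all classes of the two chains does not suffice. The class demanded by (H2) for this pair is ${}^\perp S_2\cap{}^\perp S_1=\mathcal R$, and it does see the problem. In $\mathcal R$ the objects $M_1,M_2,E,S_3$ are relatively simple, since the proper nonzero submodules of $E$ are $S_1,S_2,S_1\oplus S_2$. The conflation $0\to E\to M_1\oplus M_2\to S_3\to0$, which is (2), gives $M_1\oplus M_2$ the factors $\{E,S_3\}$ besides $\{M_1,M_2\}$. So JHP fails in $\mathcal R$, and (H2) fails.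

The example shows where to look. In $\mathcal T$ the module $E$ is not relatively simple, because $A\subset E$ lies in $\mathcal T$. In $\mathcal R=\mathcal T\cap{}^\perp A$ the object $A$ has been removed, while $E$ survives when the extension does not split and $\operatorname{Hom}(C,A)=0$. There $E$ becomes relatively simple, and (2) can be used.

## 6. Unique factorization excludes the extension

**Proposition 5.** Let $\mathcal S$ satisfy (H1) and (H2), let $\mathcal G,\mathcal G'\in\mathrm{MGS}(\mathcal S)$, and suppose $C=B_i$, $A=B_{i+1}$ are adjacent labels of $\mathcal G$ such that $A=B'_p$, $C=B'_q$ with $p<q$ in $\mathcal G'$. Then $A$ and $C$ are independent.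

*Proof.* As above, Lemma 2 gives $\operatorname{Hom}(A,C)=0=\operatorname{Hom}(C,A)$, and by Proposition 4 it remains to show $\operatorname{Ext}^1(C,A)=0$. Suppose not, and let
$$0\to A\to E\to C\to0$$
be non-split. Write $\mathcal T=\mathcal T_{i-1}$ and $\mathcal R=\mathcal T\cap{}^\perp A$. By (H2), $\mathcal R$ has JHP.

**Step 1: find a submodule of $E$ that is a brick of both sequences.** We have $A\in\mathcal T'_{p-1}$ and $C\in\mathcal T'_{q-1}\subset\mathcal T'_{p-1}$, so $E\in\mathcal T'_{p-1}$, that is, $t'_{p-1}E=E$. Let $b$ be maximal with $t'_{b-1}E\neq0$; then $b\ge p$ and $t'_bE=0$. So $E\in\mathcal T_b'^\perp$ and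
$$0\ne t'_{b-1}E\in\mathcal T'_{b-1}\cap\mathcal T_b'^\perp=\operatorname{Filt}(B'_b).$$
Hence $Y:=B'_b$ is isomorphic to a submodule of $E$, and we identify it with that submodule.

If $b=p$, then $E=t'_{p-1}E\in\operatorname{Filt}(A)$ maps onto $C$, contradicting $\operatorname{Hom}(A,C)=0$. So $b>p$, and Lemma 2 for $\mathcal G'$ gives
$$Y\not\cong A,\qquad Y\in\mathcal T'_{p-1},\qquad \operatorname{Hom}(Y,A)=0. \tag{6}$$
In particular $Y\not\subset A$, so the composite $Y\to E\to C$ is nonzero. Now use that the brick sets agree: $Y=B_k$ for some $k$ in $\mathcal G$. Since $\operatorname{Hom}(B_k,B_i)\ne0$, Lemma 2 for $\mathcal G$ gives $k\le i$. Therefore $A=B_{i+1}\in\mathcal T_i\subset\mathcal T_{k-1}$, and $Y=B_k$ is a $\mathcal T_{k-1}$-simple object. Put $N=Y\cap A$.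

**Step 2: rule out $N\ne0$ with the pair (1).** The submodule $A+Y$ is a factor of $A\oplus Y$, so it lies in $\mathcal T'_{p-1}$ and in $\mathcal T_{k-1}$. So do $Y/N$ and $A/N$. Thus (1) is a pair of conflations in each of these classes, and both classes have JHP by (H1).

*In $\mathcal T'_{p-1}$:* $A$ is relatively simple, as the label of $\mathcal T'_{p-1}\supsetneq\mathcal T'_p$. By (3) and the first sequence of (1), $A$ is a factor of $A+Y$. By the second sequence it is a factor of $Y$ or of $A/N$. As $\ell(A/N)<\ell(A)$, (4) excludes $A/N$. So $A$ is a factor of $Y$, and since $A\not\cong Y$, (4) gives $\ell(A)<\ell(Y)$.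

*In $\mathcal T_{k-1}$:* $Y$ is relatively simple. By the second sequence of (1) it is a factor of $A+Y$, so by the first it is a factor of $A$ or of $Y/N$. As $\ell(Y/N)<\ell(Y)$, it is a factor of $A$, so $\ell(Y)\le\ell(A)$.

The two inequalities contradict each other.

**Step 3: rule out $N=0$ with the pair (2), inside $\mathcal R$.** We first check that the relevant objects lie in $\mathcal R$ and are relatively simple there.

*$E\in\mathcal R$.* As an extension of $C$ by $A$, $E\in\mathcal T$. Let $h:E\to A$. Since $\operatorname{End}A$ is a division ring, $h|_A$ is zero or invertible. If it is invertible, the sequence splits. If it is zero, $h$ factors through $C$, so $h=0$. Hence $\operatorname{Hom}(E,A)=0$.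

*$C$ is $\mathcal R$-simple.* $C\in\mathcal R\subset\mathcal T$ by Lemma 3(c), and $C$ is even $\mathcal T$-simple.

*$E$ is $\mathcal R$-simple.* Let $0\neq Z\subset E$ with $Z\in\mathcal R$. If $Z\subset A$, then $Z=A$ because $A$ is $\mathcal T$-simple (Lemma 3(a)); but $A\notin\mathcal R$. So $Z\to C$ is nonzero, and by Lemma 1(3) for $\mathcal T\supsetneq\mathcal T_i$ it is onto with kernel $Z\cap A\in\mathcal T$. By $\mathcal T$-simplicity of $A$ again, $Z\cap A$ is $0$ or $A$. If it is $0$, then $Z\cong C$ splits the sequence, a contradiction. So $A\subset Z$, and since $Z$ maps onto $C$, $Z=E$.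

Now use (2), available since $N=0$. Its terms $E$, $C$, $E/Y$, $C/\bar Y$ and $E/Y\oplus C$ all lie in $\mathcal R$, so both sequences are conflations in $\mathcal R$. By JHP and (3),
$$\{E\}\cup f_{\mathcal R}(C/\bar Y)=f_{\mathcal R}(E/Y\oplus C)=\{C\}\cup f_{\mathcal R}(E/Y).$$
So $C\cong E$ or $C\in f_{\mathcal R}(C/\bar Y)$. The first is impossible as $\ell(C)<\ell(E)$. The second contradicts (4), because $\bar Y\cong Y\ne0$ gives $\ell(C/\bar Y)<\ell(C)$. This contradiction finishes the proof. $\square$

## 7. Equivalence classes as linear extensions

**Proof of Theorem B, equivalence statement.** Let $\mathcal G,\mathcal G'\in\mathrm{MGS}(\mathcal S)$. By Lemma 2 both lists contain each element of $\mathcal S$ exactly once. Induct on the number of inversions, i.e. of pairs of bricks ordered differently by $\mathcal G$ and $\mathcal G'$. If there are none, $\mathcal G=\mathcal G'$ by Lemma 2. Otherwise some adjacent pair $B_i,B_{i+1}$ of $\mathcal G$ is inverted in $\mathcal G'$; for if all adjacent pairs of $\mathcal G$ had the same order in $\mathcal G'$, the two lists would agree. By Proposition 5 this pair is independent. By Proposition 4 a deformation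 across a square exchanges the two labels and changes nothing else in the list. The new sequence is in $\mathrm{MGS}(\mathcal S)$ and has one inversion fewer with respect to $\mathcal G'$. By induction it is equivalent to $\mathcal G'$, hence so is $\mathcal G$. The functorial finiteness claim is proved in §8. $\square$

**Proof of Theorem C.** The relation generating $\le_{\mathcal G}$ is contained in the total order of $\mathcal G$, so it does generate a partial order.

**Members of the class are linear extensions.** By Proposition 4 a deformation exchanges two adjacent independent labels and nothing else. So the relative order of every pair that is not independent is constant on the equivalence class. Hence every member of the class orders the bricks by a linear extension of $\le_{\mathcal G}$, and $\le_{\mathcal G_1}$ equals $\le_{\mathcal G}$ for every $\mathcal G_1$ in the class. The map is injective by Lemma 2.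

**Every linear extension occurs.** Let $\mathcal L$ be a linear extension different from the order of $\mathcal G$. As before, some adjacent pair $B_i,B_{i+1}$ of $\mathcal G$ is inverted in $\mathcal L$. It is independent, since otherwise $B_i<_{\mathcal G}B_{i+1}$ would force its order in $\mathcal L$. By Proposition 4 it can be exchanged by a deformation, which lowers the number of inversions with respect to $\mathcal L$ by one and does not change the partial order. By induction $\mathcal L$ is reached, after as many deformations as there are inversions.

**The least number of deformations.** Let $\mathcal L$ be the order of an equivalent sequence $\mathcal G'$. The sequence of deformations just constructed ends in a sequence with list $\mathcal L$, which is $\mathcal G'$ by Lemma 2. Fewer deformations do not suffice, since each changes the number of inversions by exactly one.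

**The last claim.** Under the hypothesis of Theorem B, a nonempty $\mathrm{MGS}(\mathcal S)$ is one equivalence class: its members are equivalent by Theorem B, and an equivalence class stays inside $\mathrm{MGS}(\mathcal S)$ by Proposition 4. Under the hypothesis of Theorem A, (H1) and (H2) hold for every $\mathcal S$, as shown at the end of §8. $\square$

## 8. Functorial finiteness passes down covers

Theorem A assumes JHP only for functorially finite torsion classes. To deduce it from Theorem B we must know that the classes in (H1) and (H2) are functorially finite. By Lemma 3(c) the class in (H2) is covered by a class of the chain, so the following lemma is enough. For finite-dimensional algebras it is contained in results of Demonet–Iyama–Jasso; here is a proof for Artin algebras.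

**Lemma 6.** Let $\mathcal T\supsetneq\mathcal T'$ be a cover of torsion classes with $\mathcal T$ functorially finite. Then $\mathcal T'$ is functorially finite. Hence all torsion classes occurring in maximal green sequences, and all torsion classes covered by these, are functorially finite.

We recall textbook facts. A map $g:X\to Z$ is *right minimal* if $g\theta=g$ implies that $\theta$ is invertible. Every map from $X$ to $Z$ is, for a suitable decomposition $X=X_1\oplus X_2$, right minimal on $X_1$ and zero on $X_2$, so approximations may be taken minimal. Left minimality is dual. An indecomposable $X$ has a local endomorphism ring, and a non-nilpotent endomorphism of $X$ is invertible.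

*Proof.* **Step 0: translate functorial finiteness into having a generator.** Claim: a torsion class $\mathcal T$ is functorially finite if and only if $\mathcal T=\operatorname{Fac}M$ for some $M$.

If $\mathcal T$ is functorially finite, let $g:\Lambda\to M$ be a left $\mathcal T$-approximation. Any epimorphism $\Lambda^m\to Z\in\mathcal T$ factors through $M^m$, so $Z\in\operatorname{Fac}M$; and $\operatorname{Fac}M\subset\mathcal T$.

Conversely let $\mathcal T=\operatorname{Fac}M$. Right approximations are the inclusions $tN\subset N$. For left ones, let first $Q$ be finitely generated free. Choose generators $f_1,\dots,f_n$ of $\operatorname{Hom}(Q,M)$ over $k$ and let $g=(f_1,\dots,f_n):Q\to M'=M^n$; every map from $Q$ to some $M^m$ factors through $g$. A map $Q\to Z\in\operatorname{Fac}M$ lifts through an epimorphism $M^m\to Z$, hence factors through $g$. So $g$ is a left $\mathcal T$-approximation. For $N=Q/K$, the induced map $N\to M'/g(K)$ is one too: a map $N\to Z$ with $Z\in\mathcal T$ gives $Q\to Z$, which is $hg$ for some $h$, and $h$ kills $g(K)$.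

**Step 1: build an Ext-projective generator $P$ of $\mathcal T$.** Let $\mathcal T=\operatorname{Fac}M$ and $\bar\Lambda=\Lambda/\operatorname{ann}M$. All objects of $\mathcal T$ are $\bar\Lambda$-modules, and $\mathcal T$ is a functorially finite torsion class of $\operatorname{mod}\bar\Lambda$ by Step 0 over $\bar\Lambda$. If $m_1,\dots,m_n$ generate $M$ over $k$, then $\lambda\mapsto(\lambda m_1,\dots,\lambda m_n)$ embeds $\bar\Lambda$ in $M^n$.

Let $g:\bar\Lambda\to M_0$ be a left minimal left $\mathcal T$-approximation. It is injective, as the embedding $\bar\Lambda\to M^n$ factors through it. Put $M_1=\operatorname{coker}g\in\mathcal T$ and $P=M_0\oplus M_1\in\mathcal T$. As in Step 0, $\mathcal T=\operatorname{Fac}M_0$.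

*$\operatorname{Ext}^1(P,Z)=0$ for $Z\in\mathcal T$.* Extensions of objects of $\mathcal T$ lie in $\mathcal T$, so it does not matter whether we compute over $\Lambda$ or $\bar\Lambda$. Given $0\to Z\to E\xrightarrow{\pi}M_0\to0$, the module $E$ is in $\mathcal T$. Lift $g$ to $\tilde g:\bar\Lambda\to E$ with $\pi\tilde g=g$, and write $\tilde g=hg$ with $h:M_0\to E$. Then $\pi hg=g$, so $\pi h$ is invertible by left minimality, and the sequence splits. For $M_1$, use the exact sequence
$$\operatorname{Hom}(M_0,Z)\to\operatorname{Hom}(\bar\Lambda,Z)\to\operatorname{Ext}^1_{\bar\Lambda}(M_1,Z)\to\operatorname{Ext}^1_{\bar\Lambda}(M_0,Z)=0,$$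
whose first map is onto.

*A right $\operatorname{add}P$-approximation $P_Z\to Z$ of $Z\in\mathcal T$ is onto with kernel $K\in\mathcal T$.* It is onto since $Z\in\operatorname{Fac}M_0$. The map $\operatorname{Hom}(M_1,P_Z)\to\operatorname{Hom}(M_1,Z)$ is onto and $\operatorname{Ext}^1_{\bar\Lambda}(M_1,P_Z)=0$, so $\operatorname{Ext}^1_{\bar\Lambda}(M_1,K)=0$. Hence $\operatorname{Hom}(M_0,K)\to\operatorname{Hom}(\bar\Lambda,K)$ is onto. Every map $\bar\Lambda\to K$ factors through $M_0$, so $K\in\operatorname{Fac}M_0=\mathcal T$.

**Step 2: exactly one indecomposable summand of $P$ maps to the label.** Let $B$ be the label of $\mathcal T\supsetneq\mathcal T'$. As $B\in\operatorname{Fac}P$, there are an indecomposable summand $X$ of $P$ and $0\ne p:X\to B$. Let $X_2$ be an indecomposable summand of $P$ with $0\ne p_2:X_2\to B$. By Lemma 1(3), $p$ and $p_2$ are onto with kernels in $\mathcal T$. Since $\operatorname{Ext}^1(X_2,\ker p)=0$ and $\operatorname{Ext}^1(X,\ker p_2)=0$, we get $p_2=ph$ and $p=p_2h'$ for some $h:X_2\to X$ and $h':X\to X_2$. Then $p\,hh'=p\neq0$ and $p_2\,h'h=p_2\ne0$, so $hh'$ and $h'h$ are not nilpotent, hence invertible, and $X_2\cong X$.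 The case $X_2=X$, $p_2=p\psi$ gives in addition
$$\text{if }\psi\in\operatorname{End}X\text{ and }p\psi\neq0,\text{ then }\psi\text{ is invertible}, \tag{7}$$
because $p=p\psi h'$ makes $\psi h'$ invertible, so $\psi$ is onto, hence invertible.

Let $U$ be the direct sum of the indecomposable summands of $P$ (up to isomorphism) not isomorphic to $X$. Then $\operatorname{Hom}(U,B)=0$, so $U\in\mathcal T'$ by Lemma 1(5).

**Step 3: show $\mathcal T'=\operatorname{Fac}U$, so that Step 0 applies.** "$\supset$" is clear. Let $Z\in\mathcal T'$, let $W$ be the sum of the images of all maps $U\to Z$, and let $\bar Z=Z/W\in\mathcal T'$. Since $W\in\operatorname{Fac}U\subset\mathcal T$, $\operatorname{Ext}^1(U,W)=0$, so every map $U\to\bar Z$ lifts to a map $U\to Z$. The latter has image in $W$. Hence $\operatorname{Hom}(U,\bar Z)=0$.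

Suppose $\bar Z\neq0$. A right minimal right $\operatorname{add}P$-approximation of $\bar Z$ has no nonzero summand mapping to zero, so it has the form $\pi:X^a\to\bar Z$. By Step 1 it is onto, so $a\ge1$, and $K=\ker\pi\in\mathcal T$. Let $p^a:X^a\to B^a$ be the diagonal map and $I=p^a(K)\subset B^a$. Then $I\in\mathcal T\cap\mathcal T'^\perp=\operatorname{Filt}(B)$; say $I$ has $s$ factors $B$.

*$I=B^a$.* Since $p^a$ is onto, $B^a/I$ is a factor of $X^a/K\cong\bar Z$. So $B^a/I\in\mathcal T'$ and $\operatorname{Hom}(B^a/I,B)=0$, which makes $\operatorname{Hom}(B^a,B)\to\operatorname{Hom}(I,B)$ injective. These are vector spaces over the division ring $\operatorname{End}B$. The first has dimension $a$. The second has dimension at most $s$, by left exactness of $\operatorname{Hom}(-,B)$ along a filtration of $I$. So $a\le s$. Together with $s\,\ell(B)=\ell(I)\le a\,\ell(B)$ this gives $\ell(I)=a\,\ell(B)$ and $I=B^a$.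

*Contradiction.* $K\in\mathcal T=\operatorname{Fac}P$ maps onto $B^a\neq0$, so some indecomposable summand of $P$ has a map to $K$ whose composite to $B^a$ is nonzero. As $\operatorname{Hom}(U,B)=0$, it is $X$: there is $j:X\to K\subset X^a$ with $p^aj\neq0$. So some component $\psi:X\to X$ of $j$ has $p\psi\ne0$ and is invertible by (7). Hence $j:X\to X^a$ has a left inverse $\rho$. As $\pi j=0$, the endomorphism $\theta=1-j\rho$ satisfies $\pi\theta=\pi$, but $\theta j=0$, so $\theta$ is not injective. This contradicts right minimality. So $\bar Z=0$ and $Z=W\in\operatorname{Fac}U$.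

**Step 4: descend along chains.** $\operatorname{mod}\Lambda=\operatorname{Fac}\Lambda$ is functorially finite. Going down a maximal green sequence cover by cover, and then possibly one more cover, gives the last sentence of the lemma. $\square$

**Proof of Theorem B, functorial finiteness.** For the classes in (H1) this is Lemma 6. A class in (H2) is $\mathcal T_{i-1}\cap{}^\perp B_{i+1}$ with $\operatorname{Hom}(B_i,B_{i+1})=0$. By Lemma 3(c) it is covered by $\mathcal T_{i-1}$, so Lemma 6 applies again. $\square$

**Proof of Theorem A.** Equivalent sequences have the same bricks by Proposition 4, without any JHP. Conversely, if every functorially finite torsion class satisfies JHP, then by the preceding paragraph (H1) and (H2) hold for every $\mathcal S$. Two maximal green sequences with the same set $\mathcal S$ of bricks both lie in $\mathrm{MGS}(\mathcal S)$, so they are equivalent by Theorem B. $\square$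

## 9. The quivers $1\leftarrow3\to2$ and $1\to2\leftarrow3$: both local hypotheses are needed

**Proposition 7.** Neither (H1) nor (H2) can be dropped in Theorem B.

*Proof.* Example 1 in §5 satisfies (H1), fails (H2), and has two inequivalent members of $\mathrm{MGS}(\mathcal S)$. So (H2) cannot be dropped. For (H1) we reverse the arrows.

**Example 2 ((H2) holds, (H1) fails, the conclusion fails).** Let $\Lambda$ be the path algebra of $1\to2\leftarrow3$ over a field, with indecomposables $S_1,S_2,S_3,N_1,N_3,I$ as in §1. The nonzero factors of $I$ other than $I$ are $I/S_2=S_1\oplus S_3$, $I/N_1=S_3$ and $I/N_3=S_1$; in particular $\operatorname{Hom}(I,N_1)=0=\operatorname{Hom}(I,N_3)$, because $S_1$ and $S_3$ are not submodules of $N_1$ or $N_3$. The chain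
$$\operatorname{mod}\Lambda\supset\operatorname{add}\{N_1,N_3,I,S_1,S_3\}\supset\operatorname{add}\{N_1,I,S_1,S_3\}\supset\operatorname{add}\{N_1,S_1\}\supset\operatorname{add}S_1\supset0$$
is a maximal green sequence with labels $S_2,N_3,S_3,N_1,S_1$. Again we go through the steps.

* The second class is ${}^\perp S_2$, as in §2. A larger torsion class contains $S_2$ and all simples. The label is $S_2$.
* The third class is ${}^\perp S_2\cap{}^\perp N_3$: indeed $\operatorname{Hom}(I,N_3)=0$, $\operatorname{Hom}(N_1,N_3)=0$ because the nonzero factors of $N_1$ are $N_1,S_1$, and $S_1,S_3$ do not embed in $N_3$. A larger class inside ${}^\perp S_2$ contains $N_3$, hence everything in ${}^\perp S_2$. The label is $N_3$.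
* The fourth class consists of the modules supported on $\{1,2\}$ without $S_2$ in the top, so it is a torsion class. A larger class inside the third contains $S_3$ (a factor of $I$), hence also $I$, an extension of $S_3$ by $N_1$. The label is $S_3$, as $N_1,S_1$ do not map to it.
* A class strictly containing $\operatorname{add}S_1$ inside $\operatorname{add}\{N_1,S_1\}$ contains $N_1$, and $\operatorname{Hom}(S_1,N_1)=0$, so the label is $N_1$. The last label is $S_1$.

By symmetry there is a maximal green sequence with labels $S_2,N_1,S_1,N_3,S_3$, with the same set $\mathcal S$ of bricks. No two neighbors of the first list are independent: $\operatorname{Hom}(S_2,N_3)$, $\operatorname{Hom}(N_3,S_3)$, $\operatorname{Ext}^1(S_3,N_1)$ (middle term $I$) and $\operatorname{Hom}(N_1,S_1)$ are nonzero. So by Proposition 4 the two sequences are not equivalent.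

*There are no other members of $\mathrm{MGS}(\mathcal S)$.* By Lemma 2, $S_2$ precedes $N_1$ and $N_3$, and $N_j$ precedes $S_j$. So $S_2$ is first, and next comes $N_1$ or $N_3$; say $N_3$. If $N_1$ followed, Lemma 1(5) would lead to
$$\mathcal R=\operatorname{add}\{I,S_1,S_3\},$$
with next label $S_1$ or $S_3$. But $I\to S_1$ and $I\to S_3$ have kernels $N_3,N_1\notin\mathcal R$, contradicting Lemma 1(3). So $S_3$ follows, then $N_1$, then $S_1$. The case $N_1$ is symmetric.

*(H2) holds.* Among the neighbors in the first list, $\operatorname{Hom}(B_i,B_{i+1})=0$ only for $S_3,N_1$. The class in question is $\operatorname{add}\{N_1,I,S_1,S_3\}\cap{}^\perp N_1=\mathcal R$. The proper nonzero submodules $S_2,N_1,N_3$ of $I$ are not in $\mathcal R$, so its relatively simple objects are $I,S_1,S_3$. Their dimension vectors $(1,1,1),(1,0,0),(0,0,1)$ are linearly independent, so JHP holds. The second list gives the same class by symmetry.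

*(H1) fails.* The class $\operatorname{add}\{N_1,N_3,I,S_1,S_3\}={}^\perp S_2$ violates JHP, as computed in §2: $I$ has the composition series $0\subset N_1\subset I$ and $0\subset N_3\subset I$ with factors $\{N_1,S_3\}$ and $\{N_3,S_1\}$. $\square$

In particular the JHP hypothesis in Theorem A cannot simply be omitted. In Example 1 the obstruction is an instance of (2), with $A=S_1$, $Y=S_2$ and $Y\cap A=0$; in Example 2 it is an instance of (1), with $A=N_1$, $Y=N_3$ and $Y\cap A=S_2\ne0$.
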